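# The constant in a mixed weak-type inequality with two $A_1$ weights

## 1. One weight: the weak-type bound is linear in $[u]_{A_1}$

We begin with a statement that has a short proof. In the later sections we ask which part of that proof survives when a second weight enters.

Cubes in $\mathbb{R}^n$, $n\ge1$, have sides parallel to the axes. We write $|E|$ for Lebesgue measure, $\langle w\rangle_Q=\frac1{|Q|}\int_Q w$ for averages, $w(E)=\int_E w\in[0,\infty]$, and
$$w_Q:=\operatorname*{ess\,inf}_{y\in Q}w(y).$$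

**Definition (weights, $A_1$).** A weight is a nonnegative, locally integrable function $w$ on $\mathbb{R}^n$ with $0<w<\infty$ almost everywhere. It belongs to $A_1$ if
$$[w]_{A_1}:=\sup_Q\frac{\langle w\rangle_Q}{w_Q}<\infty .$$

So $w\in A_1$ means that $\langle w\rangle_Q\le [w]_{A_1}\,w_Q$ on every cube: no cube has an average much larger than its minimum. Always $[w]_{A_1}\ge1$. Equivalently, $[w]_{A_1}$ is the smallest $C$ with $Mw\le Cw$ a.e., where
$$Mg(x)=\sup_{Q\ni x}\frac1{|Q|}\int_Q|g|$$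
is the Hardy–Littlewood maximal operator.

Three facts produce all the weights we need.

**(F1) Powers.** On $\mathbb{R}$, for $0\le\gamma<1$,
$$[|x|^{-\gamma}]_{A_1}\le\sup_{0\le s\le1}\frac{1+s^{1-\gamma}}{(1-\gamma)(1+s)}\le\frac2{1-\gamma}.$$
By reflection we may assume that the endpoint of the interval farthest from $0$ is $q>0$. On $[-sq,q]$ with $0\le s\le1$ the average is $\frac{q^{1-\gamma}+(sq)^{1-\gamma}}{(1-\gamma)(1+s)q}$ and the infimum is $q^{-\gamma}$, which gives the displayed quotient. On $[p,q]$ with $0<p<q$ the average is at most the average over $[0,q]$, because the function decreases, and the infimum is the same. The last inequality holds because $1+s^{1-\gamma}\le2\le 2(1+s)$. The interval $[0,q]$ shows that the constant is at least $\frac1{1-\gamma}$. So $|x|^{-1+1/A}$, $A\ge1$, has $A_1$ constant between $A$ and $2A$.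

**(F2) Truncation.** For a constant $h>0$, $[\min(w,h)]_{A_1}\le[w]_{A_1}$. Indeed
$$\langle\min(w,h)\rangle_Q\le\min([w]_{A_1}w_Q,h)\le[w]_{A_1}\min(w_Q,h).$$

**(F3) Sums.** If $[w_i]_{A_1}\le\kappa$ for finitely many $w_i$, then $[\sum w_i]_{A_1}\le\kappa$, since $\langle\sum w_i\rangle_Q\le\kappa\sum (w_i)_Q\le\kappa(\sum w_i)_Q$.

**Proposition 1.** Let $u\in A_1$, $a=[u]_{A_1}$, and let $g\ge0$ be measurable with $\int gu<\infty$. Then for all $t>0$
$$u(\{Mg>t\})\le\frac{12^n\,a}{t}\int gu .$$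

**Step 1: pass to dyadic cubes.** The purpose is to replace $M$ by a maximal operator whose cubes are nested or disjoint. For $\sigma\in\{0,\frac13\}^n$ let
$$\mathcal D^\sigma=\{2^{-k}([0,1)^n+m+(-1)^k\sigma):k\in\mathbb{Z},\ m\in\mathbb{Z}^n\}.$$
For fixed $k$ these cubes partition $\mathbb{R}^n$. The generation $k+1$ refines the generation $k$, because in a coordinate with $\sigma_i=\frac13$
$$2^{-k}\Big(m+\frac{(-1)^k}3\Big)=2^{-k-1}\Big(2m+(-1)^k+\frac{(-1)^{k+1}}3\Big),$$
so every endpoint of generation $k$ is an endpoint of generation $k+1$. (For $\sigma_i=0$ this is clear.) Thus each $\mathcal D^\sigma$ is a dyadic grid: two cubes are nested or disjoint, each cube has $2^n$ children and one parent.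

Now let $Q$ be a cube of side $\ell$ and choose $k$ with $3\ell\le2^{-k}<6\ell$. In each coordinate the endpoint sets $2^{-k}\mathbb{Z}$ and $2^{-k}(\mathbb{Z}+\frac{(-1)^k}3)$ are at distance $2^{-k}/3\ge\ell$. If a coordinate interval $[q,q+\ell]$ of $Q$ were contained in no generation-$k$ interval of either one-dimensional grid, then $(q,q+\ell]$ would contain a point of each endpoint set, and these two points would be at distance $<\ell$, which is impossible. Choosing $\sigma_i$ coordinate by coordinate, we find $R\in\mathcal D^\sigma$ with $Q\subset R$ and $|R|\le6^n|Q|$. (For example, $Q=[-\frac1{10},\frac1{10}]$ lies in no interval of $\mathcal D^0$, but with $k=0$ it lies in $[-\frac23,\frac13)\in\mathcal D^{1/3}$.) Writing $M^{\mathcal D}g(x)=\sup_{x\in R\in\mathcal D}\langle |g|\rangle_R$, we get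
$$Mg\le6^n\max_\sigma M^{\mathcal D^\sigma}g. \tag{1}$$

**Step 2: maximal cubes exist.** The purpose is to write $\{M^{\mathcal D}g>\lambda\}$ as a disjoint union of cubes. Since $u>0$ a.e., $u_Q\ge\langle u\rangle_Q/a>0$ for every cube. Hence $g(Q)\le u_Q^{-1}\int gu<\infty$, and
$$\langle g\rangle_Q\le\frac{1}{|Q|u_Q}\int gu\le\frac{a}{u(Q)}\int gu. \tag{2}$$
Let $\hat Q$ be the dyadic parent of $Q$. Each of the $2^n-1$ other children $Q'$ satisfies $u(Q')\ge|Q'|u_{\hat Q}\ge2^{-n}u(\hat Q)/a$. So $u(\hat Q)\ge u(Q)+\frac{2^n-1}{2^n a}u(\hat Q)\ge u(Q)+\frac1{2a}u(\hat Q)$, that is, $u(\hat Q)\ge(1-\frac1{2a})^{-1}u(Q)$. Going up through ancestors, $u(Q)$ grows geometrically to $\infty$, and by (2) the averages of $g$ tend to $0$. So for $\lambda>0$ every point of $\{M^{\mathcal D}g>\lambda\}$ lies in a largest cube of $\mathcal D$ with $\langle g\rangle>\lambda$, and this set is the disjoint union of these maximal cubes $I_j$.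

**Step 3: one use of $A_1$ per cube.** The purpose is the estimate itself. We have
$$u(I_j)=|I_j|\langle u\rangle_{I_j}\le a\,|I_j|\,u_{I_j}\le\frac a\lambda\,g(I_j)\,u_{I_j}\le\frac a\lambda\int_{I_j}gu ,$$
and summation over $j$ gives
$$u(\{M^{\mathcal D}g>\lambda\})\le\frac a\lambda\int gu. \tag{3}$$
By (1), $\{Mg>t\}\subset\bigcup_\sigma\{M^{\mathcal D^\sigma}g>6^{-n}t\}$. There are $2^n$ grids, so (3) with $\lambda=6^{-n}t$ proves Proposition 1. $\square$

## 2. Two weights: one estimate per dyadic level of $v$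

Let now $u,v\in A_1$. For any nonnegative measurable $w$, locally integrable or not, put
$$\|g\|_{L^1(w)}=\int|g|w,\qquad\|g\|_{L^{1,\infty}(w)}=\sup_{t>0}t\,w(\{|g|>t\}).$$
We use $w=uv$. This may fail to be locally integrable: on $\mathbb{R}$, $u=v=|x|^{-1/2}$ are in $A_1$ with constant at most $4$, and $uv=|x|^{-1}$. Such pairs are allowed.

The problem comes from Kangwei Li, Sheldy Ombrosi, Carlos Pérez, "Proof of an extension of E. Sawyer's conjecture about weighted mixed weak-type estimates", arXiv:1703.01530 (2017).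

**Conjecture.** Let $u,v\in A_1$. There is a constant $c_n$, depending only on $n$, with
$$\Big\|\frac{M(fv)}v\Big\|_{L^{1,\infty}(uv)}\le c_n[u]_{A_1}[v]_{A_1}\|f\|_{L^1(uv)}$$
for all measurable $f$ with $\|f\|_{L^1(uv)}<\infty$.

For $v\equiv1$ this is Proposition 1. In general it is false, and the true size of the constant can be computed. For $a,b\ge1$ let $K_n(a,b)\in[0,\infty]$ be the least $K$ such that $\|M(fv)/v\|_{L^{1,\infty}(uv)}\le K\|f\|_{L^1(uv)}$ for all $f$ and all $u,v\in A_1$ with $[u]_{A_1}\le a$, $[v]_{A_1}\le b$. It is nondecreasing in $a$ and in $b$.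

**Theorem 1.** For all real $A,B\ge1$ there are $u,v\in A_1(\mathbb{R}^n)$ with $[u]_{A_1}\le16A$ and $[v]_{A_1}\le40B$ (and $u\equiv1$ if $A=1$), and $f\ge0$ with $\|f\|_{L^1(uv)}=1$, such that $\|M(fv)/v\|_{L^{1,\infty}(uv)}\ge A^2B/32$.

With $B=1$, the quotient of $\|M(fv)/v\|_{L^{1,\infty}(uv)}$ by $[u]_{A_1}[v]_{A_1}\|f\|_{L^1(uv)}$ is at least $\frac{A^2/32}{16A\cdot40}=\frac A{20480}$, which is unbounded in $A$. So the conjecture is false in every dimension $n\ge 1$, already for weights $v$ with $[v]_{A_1}\le40$.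

**Theorem 2.** There are an absolute $c>0$ and a dimensional $C_n$ such that for all $a,b\ge1$
$$c\,ab\,(1+a\min\{1,b-1\})\le K_n(a,b)\le C_n\,ab\,(1+a\min\{1,b-1\}).$$
In particular $\|M(fv)/v\|_{L^{1,\infty}(uv)}\le C_n[u]_{A_1}^2[v]_{A_1}\|f\|_{L^1(uv)}$ always holds (with another dimensional $C_n$), and $[u]_{A_1}^2[v]_{A_1}$ is the sharp dependence as soon as $b\ge2$.

The "in particular" follows from $1+a\min\{1,b-1\}\le2a$. If $a=1$ the two-sided bound has size $b$, and if $b=1$ it has size $a$. So the extra factor $a$ needs both weights to be nonconstant.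

**A cleaner form.** Put $g=|f|v$. Then $\int gu=\|f\|_{L^1(uv)}$ and $M(fv)=Mg$. Dividing $g$ by $t$, the inequality with constant $K$ says exactly
$$uv(\{Mg>v\})\le K\int gu\qquad\text{for all measurable }g\ge0\text{ with }\int gu<\infty. \tag{4}$$

**What changes when $v$ is not constant.** Try the proof of Proposition 1 on (4). Fix a grid $\mathcal D$ and cut along the dyadic values of $v$:
$$E_k=\{2^k<v\le2^{k+1}\},\qquad\Omega_k=\{M^{\mathcal D}g>2^k\}.$$
On $E_k$, $M^{\mathcal D}g>v$ implies $M^{\mathcal D}g>2^k$, so up to null sets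
$$uv(\{M^{\mathcal D}g>v\})\le\sum_k2^{k+1}u(E_k\cap\Omega_k). \tag{5}$$
By (3), each term is at most $2^{k+1}u(\Omega_k)\le2a\int gu$. If only $N$ of the sets $E_k$ are non-null, we obtain the bound $2aN\int gu$. For general $v$ there is no bound on $N$, and here the attempt stops. Dropping $E_k$ and keeping $2^ku(\Omega_k)$ cannot be repaired: take $n=1$, $u\equiv1$, the grid $\mathcal D^0$, and $g=2^N\mathbf 1_{[0,2^{-N})}$. For $k\le N-1$ the maximal cube of $\Omega_k$ is $[0,2^{-k-1})$, hence $2^k|\Omega_k|=\frac12$ for all these $k$, and the sum over $k$ diverges although $\int g=1$.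

So the question is how many levels $k$ can contribute fully. Sections 3 and 4 build examples in which about $ab$ levels contribute about $a$ each. Sections 5 and 6 show that there cannot be more.

## 3. Weights on the line with $AB$ full levels

**Step 1: reduction to $n=1$.** The purpose is to work with explicit functions of one variable. Suppose $u,v\in A_1(\mathbb{R})$, $g\ge0$ is supported in $(0,1)$ with $\int gu<\infty$, $t>0$, and $D\subset(0,1]$ is measurable with
$$\frac1x\int_0^xg>t\,v(x)\qquad\text{for all }x\in D. \tag{6}$$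
Let $f=g/v$. On $\mathbb{R}^n$ put $\tilde u(x)=u(x_1)$, $\tilde v(x)=v(x_1)$, $\tilde f(x)=f(x_1)\mathbf 1_{[0,1]^{n-1}}(x_2,\dots,x_n)$. Averages and essential infima of $\tilde u$ over a cube are those of $u$ over the first side of the cube, so $[\tilde u]_{A_1}=[u]_{A_1}$, and likewise for $v$. Also $\|\tilde f\|_{L^1(\tilde u\tilde v)}=\int fuv=\int gu$. Let $x_1\in D$ and $(x_2,\dots,x_n)\in[0,1]^{n-1}$. As $x_1\le1$, there are intervals $J_i\subset[0,1]$ of length $x_1$ with $x_i\in J_i$, and the cube $[0,x_1]\times\prod J_i$ gives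
$$M(\tilde f\tilde v)(x)\ge\frac{1}{x_1^n}\,x_1^{n-1}\int_0^{x_1}g=\frac1{x_1}\int_0^{x_1}g>t\,\tilde v(x).$$
Hence $\tilde u\tilde v(\{M(\tilde f\tilde v)>t\tilde v\})\ge uv(D)$, and
$$\Big\|\frac{M(\tilde f\tilde v)}{\tilde v}\Big\|_{L^{1,\infty}(\tilde u\tilde v)}\ge t\;uv(D),\qquad\|\tilde f\|_{L^1(\tilde u\tilde v)}=\int gu. \tag{7}$$

**Step 2: the weight $u$ and the test function.** The purpose is to place, on each dyadic interval, $u$-mass $A$ times what $u$ has where $g$ lives. Let $N\ge1$ be an integer. For $1\le j\le N$ let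
$$D_j=[2^{-j},2^{-j+1}],\qquad c_j=\tfrac32\,2^{-j},\qquad t_j(x)=2^{j+1}|x-c_j|\in[0,1]\ \text{ for }x\in D_j,$$
so $c_j$ is the center of $D_j$, and $t_j=1$ at its endpoints. Define
$$u=t_j^{-1+1/A}\ \text{ on }D_j\ (1\le j\le N),\qquad u=1\ \text{ elsewhere.}$$
Since $|\{x\in D_j:t_j\le\tau\}|=2^{-j}\tau$, for $0\le\tau\le1$
$$u(\{x\in D_j:t_j\le\tau\})=2^{-j}\int_0^\tau s^{-1+1/A}ds=2^{-j}A\,\tau^{1/A}. \tag{8}$$
We shall prove $[u]_{A_1}\le16A$ in Step 4. Let $g_N=2^N\mathbf 1_{(0,2^{-N})}$. As $u=1$ on its support, $\int g_Nu=1$, and if $x\in D_j$, $j\le N$, then $x\ge2^{-N}$, so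
$$\frac1x\int_0^xg_N=\frac1x\ge2^{j-1}. \tag{9}$$
One level already shows that $a$ is needed in Proposition 1: for $N=1$, $v\equiv1$, $t=\frac12$, $D=D_1$, (6) holds and $t\,u(D_1)=\frac12\cdot\frac A2=\frac A4$.

**Step 3: the weight $v$.** The purpose is to have $v\approx2^j$ on a part of $D_j$ that carries much $u$-mass, for as many $j$ as possible. The wish $v\approx1/x$ cannot be met literally, since $|x|^{-1}$ is not locally integrable. The nearest substitute is the even step function
$$\beta=\beta_j:=2^{j(1-1/B)}\text{ for }|x|\in D_j,\qquad\beta=\beta_N\text{ for }|x|<2^{-N},\qquad\beta=1\text{ for }|x|>1,$$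
a discrete version of $|x|^{-1+1/B}$. (Values at breakpoints are irrelevant.) First try $v=\beta$. Then $v\le2^j$ on $D_j$, so (6) holds with $t=\frac14$ on $D=\bigcup_{j\le N}D_j$ by (9), and $uv(D_j)=\beta_j2^{-j}A=A\,2^{-j/B}$. With $N=\lfloor B\rfloor$ every term is at least $A/2$, and $t\,uv(D)\ge\frac14\cdot\frac{B}{2}\cdot\frac A2=\frac{AB}{16}$. This is the size in the conjecture. Taking more levels does not help: $\sum_{j\ge1}A2^{-j/B}\le\frac{A}{1-2^{-1/B}}\le 2AB$, because $1-2^{-s}\ge\frac s2$ on $[0,1]$ by concavity. So with $v=\beta$ the pair stops at about $B$ levels: beyond them $\beta_j$ is too far below $2^j$.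

But $v$ need not reach $2^j$ on all of $D_j$. By (8), the set $\{t_j\le\tau\}$, which is a tiny fraction $\tau$ of $D_j$, carries the fraction $\tau^{1/A}$ of the $u$-mass of $D_j$. So we raise $v$ from $\beta_j$ to $2^j=\beta_j2^{j/B}$ by a harmless spike at the point $c_j$ where $u$ concentrates. Let
$$v=\beta p,\qquad p=\min(t_j^{-1/2},2^{j/B})\ \text{ on }D_j\ (1\le j\le N),\qquad p=1\ \text{ elsewhere.}$$
The top value is reached when $t_j\le2^{-2j/B}$, and the fraction of $u$-mass there is $2^{-2j/(AB)}$. This stays above $\frac14$ for $j\le AB$, and the number of full levels rises from $B$ to $AB$.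

**Step 4: $[u]_{A_1}\le16A$ and $[v]_{A_1}\le40B$.** The purpose is to check that the spikes cost only constants. Note that $\beta$ is nonincreasing in $|x|$ and at least $1$, that $u,p\ge1$, and that $u$ and $p$ tend to $1$ at the endpoints of each $D_j$ from inside. Let $Q$ be an interval, $\ell=|Q|$, $d=\sup_Q|x|$.

*Case (i): $4\ell\le d$.* Then $0\notin Q$, so $Q$ lies on one side of $0$ and in $\{\frac34d\le|x|\le d\}$. As $\frac43<2$, it has at most one breakpoint $\pm2^{-i}$ in its interior, so up to null sets it meets at most two consecutive pieces among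
$$\{|x|<2^{-N}\},\ \{|x|\in D_N\},\ \dots,\ \{|x|\in D_1\},\ \{|x|>1\}.$$
The values of $\beta$ on consecutive pieces have ratio $1$ or $2^{1-1/B}$, so at most $2$. On the negative side $u=1$ and $v=\beta$, and the quotients $\langle\cdot\rangle_Q/\operatorname{ess\,inf}_Q$ are at most $2$. Let $Q$ be on the positive side.

If $Q$ lies in one piece, then either $u$ and $v$ are constant on it, or the piece is some $D_j$, where $u$ is a multiple of $|x-c_j|^{-1+1/A}$ and $v$ is a multiple of a truncation of a multiple of $|x-c_j|^{-1/2}$. By (F1) and (F2) the quotient is at most $2A$ for $u$ and at most $4$ for $v$.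

If $Q$ meets two pieces, it contains one-sided neighborhoods of their common endpoint. So $u$ and $p$ have essential infimum $1$ on $Q$ and also on the part of $Q$ in each piece. Each part is an interval in a single piece, so by the preceding paragraph the average over it is at most $2A$ for $u$ and at most $4$ for $p$. Hence the quotient over $Q$ is at most $2A$ for $u$. For $v=\beta p$ it is at most $4\cdot2=8$, because $\beta$ varies by a factor at most $2$ on $Q$.

*Case (ii): $4\ell>d$.* Then $\langle w\rangle_Q\le\frac1\ell\int_{-d}^dw\le\frac4d\int_{-d}^dw$ for every $w\ge0$. If $d\le2^{-N}$, both weights are constant on $Q$.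

Let $2^{-j}<d\le2^{-j+1}$ with $1\le j\le N$. By (8) with $\tau=1$, $\int_{D_i}u=A2^{-i}$. The positive half of $[-d,d]$ is covered by $D_j,\dots,D_N$ and $(0,2^{-N})$, with $u$-mass at most $A(2^{-j+1}-2^{-N})+2^{-N}\le A2^{-j+1}$. The negative half has $u$-mass $d\le2^{-j+1}$. So $\int_{-d}^du\le2A\,2^{-j+1}\le4Ad$, and $\langle u\rangle_Q\le16A\le16A\,u_Q$.

For $v$: $\int_{D_i}v\le\beta_i\int_{D_i}t_i^{-1/2}dx=\beta_i\,2^{-i}\cdot2=2\cdot2^{-i/B}$, while the mirror image $-D_i$ contributes $\beta_i2^{-i}=2^{-i/B}$, and $\{|x|<2^{-N}\}$ contributes $2\cdot2^{-N}\beta_N=2\cdot2^{-N/B}$. Since $1-2^{-1/B}\ge\frac1{2B}$,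
$$\int_{-d}^dv\le3\sum_{i=j}^N2^{-i/B}+2\cdot2^{-N/B}\le(6B+2)2^{-j/B}\le8B\,2^{-j/B}. \tag{10}$$
So $\langle v\rangle_Q\le4\cdot2^j\cdot8B\,2^{-j/B}=32B\,\beta_j$. On $Q$ we have $|x|\le2^{-j+1}$, hence $v\ge\beta\ge\beta_j$ a.e., and $\langle v\rangle_Q\le32B\,v_Q$.

Let $d>1$. The set $\bigcup_{i\le N} D_i$ has $u$-mass at most $A$ and $u=1$ on the rest of $[-d,d]$, so $\langle u\rangle_Q\le\frac4d(A+2d)\le4A+8\le12A$. The computation (10) for $j=1$ bounds $\int_{-1}^1v$ by $8B$, and $v=1$ for $|x|>1$, so $\langle v\rangle_Q\le\frac4d(2d+8B)\le8+32B\le40B$. Both infima are at least $1$. This finishes Step 4. With $p\equiv1$ the same computation covers the trial weight $v=\beta$ of Step 3.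

**Step 5: count the levels.** The purpose is to finish the proof of Theorem 1. Let $N=\lfloor AB\rfloor\ge1$ and $g=g_N$. On $D_j$, $v\le\beta_j2^{j/B}=2^j$, so by (9) $\frac1x\int_0^xg\ge2^{j-1}>\frac14v(x)$, and (6) holds with $t=\frac14$ on $D=\bigcup_{j\le N}D_j$. On $\{t_j\le2^{-2j/B}\}\subset D_j$ we have $p=2^{j/B}$ and $v=2^j$. By (8), and since $j\le N\le AB$,
$$uv(D)\ge\sum_{j=1}^N2^j\cdot2^{-j}A\,2^{-2j/(AB)}\ge\frac{NA}4\ge\frac{A^2B}8,$$
where $\lfloor y\rfloor\ge y/2$ for $y\ge1$ was used. So $t\,uv(D)\ge A^2B/32$ with $\int gu=1$, and (7) gives Theorem 1 in every dimension. If $A=1$, then $u\equiv1$. $\square$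

## 4. The lower bound for $K_n(a,b)$, including $v$ close to constant

Let $a\ge1$ and $A=\max(1,a/16)$, so that $a\le 16A$. The weight $u$ of Section 3 then satisfies $[u]_{A_1}\le a$: if $a\ge16$ because $16A=a$, and if $a<16$ because $A=1$ and $u\equiv1$.

**Step 1: $b\ge40$.** Theorem 1 with $B=b/40$ gives $K_n(a,b)\ge A^2B/32\ge c\,a^2b$, and $ab(1+a)\le2a^2b$. So the lower bound in Theorem 2 holds for $b\ge40$.

**Step 2: a linear bound for every $b\ge1$.** The one-level computation after (9), with $v\equiv1$, gives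
$$K_n(a,b)\ge\frac A4\ge\frac a{64}.$$

**Step 3: $1<b\le2$.** The purpose is to see the term $(b-1)a^2$. The weight of Section 3 has constant up to $40$, so we need another $v$ that is close to constant in the $A_1$ sense and still reaches $2^j$ near $c_j$. A sum of small powers does this, because (F3) does not accumulate constants.

Let $\alpha=(b-1)/4\le\frac14$ and suppose first that $\alpha A\ge1$. Let $N=\lfloor\alpha A\rfloor\ge1$, let $u$ be the weight of Section 3 with this $N$, and put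
$$v=\sum_{i=1}^N2^{-i}\min(|x-c_i|^{-\alpha},2^{2i}).$$

*The constant of $v$.* By (F3), (F2), (F1), $[v]_{A_1}\le\sup_{0\le s\le1}\frac{1+s^{1-\alpha}}{(1-\alpha)(1+s)}$. From $e^y-1\le ye^y$ for $y\ge 0$ we get, for $0<s\le1$,
$$s^{1-\alpha}-s=s\big(e^{\alpha\ln(1/s)}-1\big)\le\alpha\,s^{1-\alpha}\ln\frac1s\le\frac{\alpha}{e(1-\alpha)}\le\frac{2\alpha}e,$$
since $s^r\ln\frac1s$ has maximum $\frac1{er}$ on $(0,1]$. So $\frac{1+s^{1-\alpha}}{1+s}\le1+\frac{2\alpha}e$. Also $\frac1{1-\alpha}\le1+2\alpha$, as $(1+2\alpha)(1-\alpha)=1+\alpha(1-2\alpha)\ge1$. Hence, using $\alpha\le\frac14$,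
$$[v]_{A_1}\le\Big(1+\frac{2\alpha}e\Big)(1+2\alpha)=1+\Big(2+\frac2e+\frac{4\alpha}e\Big)\alpha\le1+\Big(2+\frac3e\Big)\alpha\le1+4\alpha=b.$$

*The size of $v$ on $D_j$.* Let $x\in D_j$. If $i<j$, then $x\le2^{-j+1}\le2^{-i}$, so $|x-c_i|\ge2^{-i-1}$. If $i>j$, then $c_i\le\frac34\,2^{-j}$, so $|x-c_i|\ge2^{-j-2}$. As $\alpha\le\frac12$, the terms with $i\ne j$ sum to at most
$$\sum_{i\ge1}2^{-i}2^{(i+1)/2}+\Big(\sum_{i>j}2^{-i}\Big)2^{(j+2)/2}\le\frac{1}{1-2^{-1/2}}+2\cdot2^{-j/2}\le5\le3\cdot2^j .$$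
The term $i=j$ is at most $2^{-j}2^{2j}=2^j$. So $v\le4\cdot2^j$ on $D_j$. Where $|x-c_j|\le2^{-2j/\alpha}$, the term $i=j$ equals $2^j$, so $v\ge2^j$. This set is $\{t_j\le\tau\}$ with $\tau=2^{j+1-2j/\alpha}$, and $2^{-2j/\alpha}\le\tau\le1$ because $2j/\alpha\ge8j\ge j+1$. By (8) its $u$-measure is at least $2^{-j}A\,2^{-2j/(\alpha A)}\ge2^{-j}A/4$ for $j\le N\le\alpha A$.

*Counting.* With $g=g_N$ and $t=\frac1{16}$, (9) gives $\frac1x\int_0^xg\ge2^{j-1}>\frac1{16}\cdot4\cdot2^j\ge tv(x)$ on $D_j$. So (6) holds on $D=\bigcup_{j\le N}D_j$, where $uv(D)\ge\sum_{j\le N}2^j\cdot2^{-j}\frac A4=\frac{NA}4$, and (7) yields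
$$K_n(a,b)\ge\frac1{16}\cdot\frac{NA}4\ge\frac{\alpha A^2}{128}\ge c\,(b-1)a^2 .$$

If instead $\alpha A<1$, then $(b-1)a\le4\alpha\cdot16A<64$, so $a+(b-1)a^2\le65a$, and Step 2 suffices. Together with Step 2 (also for $b=1$),
$$K_n(a,b)\ge c\,(a+(b-1)a^2)\qquad(1\le b\le2),$$
and $ab(1+a(b-1))\le2(a+(b-1)a^2)$ there.

**Step 4: $2\le b\le40$.** By monotonicity $K_n(a,b)\ge K_n(a,2)\ge c\,a^2$, and $ab(1+a)\le80a^2$. This completes the lower bound in Theorem 2. $\square$

## 5. Reverse Hölder for $A_1$ with an explicit exponent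

The examples used that a set of relative measure $\tau$ can carry the fraction $\tau^{1/A}$ of the $u$-mass. For the upper bound we need that it can do no better, with an exponent that is correct also as $[w]_{A_1}\to1$.

**Lemma 1.** Let $w\in A_1$ with $[w]_{A_1}=\kappa>1$, $\delta=\frac1{2^{n+1}(\kappa-1)}$, and let $I$ be a cube of a dyadic grid $\mathcal D$. Then
$$\frac1{|I|}\int_Iw^{1+\delta}\le2(1+\delta)\langle w\rangle_I^{1+\delta}. \tag{11}$$
Consequently, with $\eta=\frac\delta{1+\delta}=\frac1{1+2^{n+1}(\kappa-1)}$,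
$$w(E)\le3\,w(I)\Big(\frac{|E|}{|I|}\Big)^\eta\qquad\text{for measurable }E\subset I. \tag{12}$$
Inequality (12) also holds for $\kappa=1$ with $\eta=1$.

**Step 1: $w$-mass of the level sets of a local maximal function.** For $x\in I$ let $m(x)=\sup\{\langle w\rangle_Q:x\in Q\in\mathcal D,\ Q\subset I\}$, $\lambda_0=\langle w\rangle_I$, and $\Omega_\lambda=\{x\in I:m(x)>\lambda\}$ for $\lambda\ge\lambda_0$. The purpose is an inequality $w(\Omega_\lambda)\le\theta\lambda|\Omega_\lambda|$ with $\theta$ close to $1$ when $\kappa$ is.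

$\Omega_\lambda$ is the disjoint union of the maximal dyadic $Q\subset I$ with $\langle w\rangle_Q>\lambda$. As $\lambda\ge\lambda_0$, such a $Q$ is not $I$, so its parent $\hat Q$ lies in $I$ and $P:=\langle w\rangle_{\hat Q}\le\lambda$. The other $2^n-1$ children of $\hat Q$ have averages at least $w_{\hat Q}\ge P/\kappa$, and the $2^n$ averages sum to $2^nP$. So
$$\langle w\rangle_Q\le2^nP-(2^n-1)\frac P\kappa\le\theta\lambda,\qquad\theta=1+(2^n-1)\Big(1-\frac1\kappa\Big),$$
and summing over $Q$ gives $w(\Omega_\lambda)\le\theta\lambda|\Omega_\lambda|$.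

**Step 2: absorb.** The purpose is to bound $\int_Im^\delta w$. For $L>\lambda_0$ let $X_L=\int_I\min(m,L)^\delta w$, which is finite. We have $m\ge\lambda_0$ on $I$. Also $m\le\kappa w$ a.e. on $I$, because $\langle w\rangle_Q\le\kappa w_Q\le\kappa w(x)$ for a.e. $x\in Q$ and there are countably many $Q$. Writing $\min(m,L)^\delta=\lambda_0^\delta+\delta\int_{\lambda_0}^L\lambda^{\delta-1}\mathbf 1_{\{m>\lambda\}}d\lambda$, we get
$$\begin{aligned}X_L&=\lambda_0^\delta w(I)+\delta\int_{\lambda_0}^L\lambda^{\delta-1}w(\Omega_\lambda)\,d\lambda\le\lambda_0^\delta w(I)+\delta\theta\int_{\lambda_0}^L\lambda^\delta|\Omega_\lambda|\,d\lambda\\&\le\lambda_0^\delta w(I)+\frac{\delta\theta}{1+\delta}\int_I\min(m,L)^{1+\delta}\le\lambda_0^\delta w(I)+\frac{\delta\theta\kappa}{1+\delta}X_L .\end{aligned}$$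
Here $\theta\kappa=\kappa+(2^n-1)(\kappa-1)=1+2^n(\kappa-1)$, so $\delta\theta\kappa=\delta+\frac12$ and $1-\frac{\delta\theta\kappa}{1+\delta}=\frac1{2(1+\delta)}$. This is how $\delta$ was chosen. Since $X_L<\infty$, we may subtract: $X_L\le2(1+\delta)\lambda_0^\delta w(I)$. Let $L\to\infty$ (monotone convergence) and use $w\le m$ a.e. on $I$ (Lebesgue differentiation): $\int_Iw^{1+\delta}\le2(1+\delta)\lambda_0^\delta w(I)$, which is (11).

**Step 3: the consequence.** By Hölder with exponents $1+\delta$ and $\frac{1+\delta}\delta=\frac1\eta$, and (11),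
$$w(E)\le\Big(\int_Iw^{1+\delta}\Big)^{\frac1{1+\delta}}|E|^\eta\le(2(1+\delta))^{\frac1{1+\delta}}\langle w\rangle_I|I|^{1-\eta}|E|^\eta ,$$
and $(2(1+\delta))^{1/(1+\delta)}\le2e^{1/e}<3$, because $y^{1/y}\le e^{1/e}$. If $\kappa=1$, then $\langle w\rangle_Q\le w_Q$ on every cube forces $w$ to be a.e. constant, and (12) holds with $\eta=1$. $\square$

## 6. The upper bound: level cubes, a Carleson estimate, and layers of $u$

The claimed bound is nondecreasing in $a$ and $b$, so we may take $a=[u]_{A_1}$, $b=[v]_{A_1}$. Let $\eta=\frac1{1+2^{n+1}(a-1)}\in(0,1]$ be the exponent of Lemma 1 for $u$; then $1/\eta\le2^{n+1}a$. Put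
$$\Lambda=C_n\,b\,(1+a\min\{1,b-1\}).$$

**Step 1: what has to be shown.** Fix one dyadic grid $\mathcal D=\mathcal D^\sigma$. We shall prove, for all $g\ge0$ with $\int gu<\infty$,
$$uv(\{M^{\mathcal D}g>v\})\le6a\Lambda\int gu. \tag{13}$$
This suffices: if $g=|f|v$ and $t>0$, then by (1) $\{M(fv)>tv\}\subset\bigcup_\sigma\{M^{\mathcal D^\sigma}(6^ng/t)>v\}$, and (13) summed over $2^n$ grids gives $t\,uv(\{M(fv)>tv\})\le12^n\cdot6a\Lambda\|f\|_{L^1(uv)}$.

**Step 2: keep the fraction of each cube that $E_k$ occupies.** The purpose is to improve on the attempt in Section 2 at the point where $u(E_k\cap\Omega_k)$ was replaced by $u(\Omega_k)$. Let $E_k,\Omega_k$ be as there. By Step 2 of Section 1, $\Omega_k$ is the disjoint union of the maximal cubes $I^k_j\in\mathcal D$ with $\langle g\rangle>2^k$. The parent of $I^k_j$ has average at most $2^k$, so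
$$2^k|I^k_j|<g(I^k_j)\le2^n\,2^k|I^k_j|. \tag{14}$$
If $k\le k'$, every $I^{k'}_{j'}$ has average above $2^k$ and is therefore contained in some $I^k_j$. (The same cube may occur at several levels.) Let
$$\varphi_{k,j}=\frac{|E_k\cap I^k_j|}{|I^k_j|},\qquad F=\{(k,j):\varphi_{k,j}>0\}.$$
By (5), then (12) for $u$, then $\langle u\rangle_I\le a\,u_I$ and (14),
$$uv(\{M^{\mathcal D}g>v\})\le\sum_k2^{k+1}u(E_k\cap\Omega_k)\le6\sum_{(k,j)\in F}2^k|I^k_j|\langle u\rangle_{I^k_j}\varphi_{k,j}^\eta\le6a\sum_{(k,j)\in F}g(I^k_j)\,u_{I^k_j}\,\varphi_{k,j}^\eta. \tag{15}$$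

One factor $a$ has been spent, as in Proposition 1. It remains to bound the last sum by $\Lambda\int gu$. There are two difficulties: the cubes overlap as $k$ varies, and the factor $u_I$ can grow as cubes shrink, so it cannot be bounded by its value on a larger cube. We treat the overlap first, without $u_I$.

**Lemma 2 (Carleson estimate).** For $(k_0,j_0)\in F$ and $J=I^{k_0}_{j_0}$,
$$S_J:=\sum_{k\ge k_0}\ \sum_{j:\,I^k_j\subset J}g(I^k_j)\,\varphi_{k,j}^\eta\le\Lambda\,g(J).$$

**Step 3: the two inequalities behind Lemma 2.** The purpose is to turn smallness of $\{v>2^k\}\cap J$ into decay in $k$. If $b=1$, then $v$ is a.e. constant and only one $E_k$ is non-null. The cubes of that level are disjoint, so $S_J\le g(J)$. From now on $b>1$ and $\delta=\frac1{2^{n+1}(b-1)}$ is the exponent in (11) for $v$.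

Since $(k_0,j_0)\in F$, $E_{k_0}$ has positive measure in $J$, so $v_J\le2^{k_0+1}$ and
$$\langle v\rangle_J\le b\,2^{k_0+1}. \tag{16}$$
Let $\mathcal B$ be a finite nonempty set of integers $m\ge0$ with minimum $m_{\mathcal B}$. Below, $\sum_I$ means the sum over all cubes $I=I^{k_0+m}_j\subset J$, and $\varphi=\varphi_{k_0+m,j}$. Write $g(I)\varphi^\eta=g(I)^{1-\eta}(g(I)\varphi)^\eta$. By Hölder, and because at each level the cubes are disjoint subsets of $J$,
$$\sum_{m\in\mathcal B}\sum_Ig(I)\varphi^\eta\le\big(|\mathcal B|\,g(J)\big)^{1-\eta}\Big(\sum_{m\in\mathcal B}\sum_Ig(I)\varphi\Big)^\eta. \tag{17}$$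
By (14), with $k=k_0+m$, $g(I)\varphi\le2^n2^k|E_k\cap I|\le2^nv(E_k\cap I)$. The sets $E_k$ are disjoint and lie in $\{v>2^{k_0+m_{\mathcal B}}\}$ for $m\in\mathcal B$. So, using (11), (16), and then $2^{k_0}|J|<g(J)$,
$$\begin{aligned}\sum_{m\in\mathcal B}\sum_Ig(I)\varphi&\le2^nv(J\cap\{v>2^{k_0+m_{\mathcal B}}\})\le2^n2^{-(k_0+m_{\mathcal B})\delta}\int_Jv^{1+\delta}\\&\le2^n2^{-(k_0+m_{\mathcal B})\delta}\cdot2(1+\delta)(2b)^{1+\delta}2^{k_0(1+\delta)}|J|\\&\le2^{n+1}(1+\delta)(2b)^{1+\delta}2^{-m_{\mathcal B}\delta}g(J).\end{aligned} \tag{18}$$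

**Step 4: $b\ge2$, in blocks of length about $b$.** Here $\delta\le\frac14$, and $\ln b\le b-1$ gives $b^\delta\le e^{\delta(b-1)}=e^{2^{-n-1}}\le e^{1/4}$. As $\frac54\,2^{1/4}e^{1/4}<2$, the right side of (18) is at most $2^{n+3}b\,2^{-m_{\mathcal B}\delta}g(J)$.

It is tempting to apply this to single levels $\mathcal B=\{m\}$ and sum. That gives $(2^{n+3}b)^\eta\sum_m2^{-m\delta\eta}$. For $a=1$, where $\eta=1$, this is at least $2^{n+3}b/\delta$ (because $1-2^{-\delta}\le\delta$), a quantity of size $b^2$, and we want $b$. The reason for the loss is that (18) bounds a whole block of levels by the same quantity as its first level. So we take $L=\lceil1/\delta\rceil\le2/\delta\le2^{n+2}b$ and the blocks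
$$\mathcal B_i=\{iL,iL+1,\dots,(i+1)L-1\},\qquad i=0,1,2,\dots$$
Since $2^{-iL\delta}\le2^{-i}$, (17) and (18) bound the contribution of $\mathcal B_i$ by
$$(2^{n+2}b\,g(J))^{1-\eta}\,(2^{n+3}b\,2^{-i}g(J))^\eta\le2^{n+3}b\,2^{-i\eta}g(J).$$
Now $\sum_{i\ge 0}2^{-i\eta}=\frac1{1-2^{-\eta}}\le\frac2\eta\le2^{n+2}a$, so $S_J\le2^{2n+5}ab\,g(J)\le\Lambda g(J)$.

**Step 5: $1<b\le2$, level by level.** Now $\delta$ may be large, and the purpose is to keep the factor $(2b)^{1+\delta}$ in (18) from exploding as $b\to1$. A fixed number of initial levels pays for it. For $0\le m\le5$ use $\varphi\le1$: each level contributes at most $g(J)$. For $m\ge6$ take $\mathcal B=\{m\}$. Since $(2b)^{1+\delta}\le4\cdot2^{2\delta}$ and $m-2\ge\frac m2+1$, the right side of (18) is at most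
$$2^{n+3}(1+\delta)2^{-(m-2)\delta}g(J)\le2^{n+3}(1+\delta)2^{-\delta}2^{-m\delta/2}g(J)\le2^{n+4}2^{-m\delta/2}g(J),$$
where $1+\delta\le2\cdot2^\delta$ because $2\cdot2^\delta\ge2(1+\delta\ln2)\ge1+\delta$. By (17) with $|\mathcal B|=1$, the level contributes at most $2^{n+4}2^{-m\delta\eta/2}g(J)$. For $s>0$ we have $\frac1{1-2^{-s}}\le2(1+\frac1s)$: for $s\le1$ the left side is at most $\frac2s$, for $s\ge1$ it is at most $2$. With $s=\delta\eta/2$ and $\frac1s=\frac2{\delta\eta}\le2\cdot2^{n+1}(b-1)\cdot2^{n+1}a=2^{2n+3}a(b-1)$,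
$$S_J\le\big[6+2^{n+5}\big(1+2^{2n+3}a(b-1)\big)\big]g(J)\le\Lambda\,g(J).$$
This proves Lemma 2, with $C_n$ in $\Lambda$ chosen as the largest of the constants that occurred. $\square$

**Step 6: put $u_I$ back, layer by layer.** The purpose is to prove $\sum_{F}g(I)u_I\varphi^\eta\le\Lambda\int gu$. Replacing $u_I$ by a constant is harmless on the family of cubes where $u_I>s$, if we then integrate in $s$. On the outermost cubes of that family $u>s$ almost everywhere, and this ties $g(J)$ to $\int gu$.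

Fix $\mu\in\mathbb{N}$ and $s>0$, and let
$$F_s=\{(k,j)\in F:\ k\ge-\mu,\ u_{I^k_j}>s\}.$$
Call $(k_0,j_0)\in F_s$ a *root* if no $(k',j')\in F_s$ with $k'<k_0$ has $I^{k'}_{j'}\supset I^{k_0}_{j_0}$. (The bound $k\ge-\mu$ is there so that lowest levels exist.)

*Root cubes are pairwise disjoint.* Two different roots of the same level have disjoint cubes. For levels $k'<k$, the root cube of level $k$ lies in some cube of level $k'$, so it is either contained in the root cube of level $k'$ or disjoint from it. The first is excluded by the definition of a root.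

*Every $(k,j)\in F_s$ lies under a root.* Among the $(k',j')\in F_s$ with $k'\le k$ and $I^{k'}_{j'}\supset I^k_j$, take one with the smallest $k'$. If it were not a root, a member of $F_s$ of smaller level would contain $I^{k'}_{j'}$, hence $I^k_j$, contradicting minimality. So the term of $(k,j)$ occurs in $S_J$ for a root cube $J$ of level $k'\le k$.

On a root cube, $u\ge u_J>s$ a.e. Hence, by Lemma 2 (roots belong to $F$),
$$\sum_{(k,j)\in F_s}g(I^k_j)\varphi_{k,j}^\eta\le\sum_{J\text{ root}}S_J\le\Lambda\sum_{J\text{ root}}g(J)\le\Lambda\,g(\{u>s\}).$$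
Integrate over $s\in(0,\infty)$. By Tonelli and $u_I=\int_0^\infty\mathbf 1_{\{u_I>s\}}ds$, the left side becomes the weighted sum, and the right side becomes $\Lambda\int gu$:
$$\sum_{(k,j)\in F,\ k\ge-\mu}g(I^k_j)\,u_{I^k_j}\,\varphi_{k,j}^\eta\le\Lambda\int gu .$$
Let $\mu\to\infty$ and insert the result in (15). This is (13), and by Step 1
$$K_n(a,b)\le12^n\cdot6\,a\Lambda=12^n\cdot6\,C_n\,ab\,(1+a\min\{1,b-1\}),$$
which is the upper bound in Theorem 2 after renaming the dimensional constant. Together with Section 4, Theorem 2 is proved. $\square$
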